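\title{Exotic ergodic measures for unipotent flows on rigid acylindrical hyperbolic 3-manifolds}

\begin{abstract}
Let $M=\Gamma\backslash\mathbb H^3$ be a hyperbolic $3$-manifold whose convex core is compact with non-empty totally geodesic boundary, and let $U$ be a one-parameter unipotent subgroup of $\operatorname{PSL}_2(\mathbb R)$ acting on the frame bundle of $M$. We show that a locally finite $U$-ergodic measure on the set of frames pointing toward the limit set need not be the Burger--Roblin measure of $M$, nor a translate of the Burger--Roblin measure of a closed $\operatorname{PSL}_2(\mathbb R)$-orbit. This answers a question of Oh in the negative. The new measures are ergodic components of a limit of weighted averages over large circles in a geodesic plane that is not closed; they are recognized by their scaling under the frame flow. A manifold containing a suitable plane is glued from two arithmetic pieces. As a complement, we show that a $U$-ergodic measure that is quasi-invariant under one further element of the centralizer of $U$ is the Burger--Roblin measure.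
\end{abstract}

\section{Introduction}

\subsection{Frames, horocycles and the limit set}

Let $G=\operatorname{PSL}_2(\mathbb C)$ act on $\hat{\mathbb C}$ by M\"obius transformations and on $\mathbb H^3$ by isometries, and let $H=\operatorname{PSL}_2(\mathbb R)$. Put
\[
u_z=\begin{pmatrix}1&z\\0&1\end{pmatrix}\ (z\in\mathbb C),\qquad v_y=u_{iy}\ (y\in\mathbb R),\qquad a_t=\begin{pmatrix}e^{t/2}&0\\0&e^{-t/2}\end{pmatrix}\ (t\in\mathbb R),
\]
and $U=\{u_t:t\in\mathbb R\}<H$, $N=\{u_z:z\in\mathbb C\}$. The group $N$ is the centralizer of $U$ in $G$.

Let $o\in\mathbb H^3$ be the point at height $1$ above $0$ in the upper half-space, and let $\mathbb H^2\ni o$ be the geodesic plane bounded by $\hat{\mathbb R}$. An element $g\in G$ is a frame. It has a base point $\pi(g)=go$; it determines the geodesic $t\mapsto\pi(ga_t)$, which runs from $g^-=g(0)$ to $g^+=g(\infty)$; and it determines the plane $g\mathbb H^2$, which contains this geodesic. Right multiplication by $H$ moves the frame inside its plane. Right multiplication by $U$ moves it along the horocycle of that plane centered at $g^+$, and right multiplication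 by $N$ moves it along the horosphere centered at $g^+$. The element $v_y$ replaces the plane by another plane through $g^+$, the one bounded by $g(\hat{\mathbb R}+iy)$.

Let $\Gamma<G$ be a discrete subgroup with limit set $\Lambda\subset\hat{\mathbb C}$, and $M=\Gamma\backslash\mathbb H^3$. The group $G$ acts on the frame bundle $\Gamma\backslash G$ of $M$ by right multiplication. Set
\[
\operatorname{RF}M=\{[g]\in\Gamma\backslash G: g^{\pm}\in\Lambda\},\qquad \operatorname{RF}_+M=\{[g]\in\Gamma\backslash G: g^{+}\in\Lambda\}.
\]
The set $\operatorname{RF}_+M$ is closed and $N$-invariant. It carries all the recurrence of $U$: the points $\pi(gu_t)$ tend to $g^+$ as $t\to\pm\infty$, so if $[g]u_{t}$ returns to a compact set along a sequence $t\to\pm\infty$, then points of $\Gamma o$ tend to $g^+$, and $g^+\in\Lambda$.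

Throughout, $M$ is \emph{rigid acylindrical}: $\Gamma$ is torsion-free, non-elementary and convex cocompact, $M$ has infinite volume, and the convex core $\Gamma\backslash\mathcal C$, where $\mathcal C=\operatorname{hull}(\Lambda)\subset\mathbb H^3$, is a compact $3$-manifold with non-empty totally geodesic boundary. Equivalently, $\Lambda$ is the complement of a dense union of countably many round open disks with pairwise disjoint closures. Such a group $\Gamma$ is Zariski dense in $G$.

\subsection{Burger--Roblin measures and the question}

A measure is a positive Borel measure; it is \emph{locally finite} if it is finite on compact sets. A non-zero measure is \emph{$U$-ergodic} if it is $U$-invariant and every $U$-invariant Borel set is null or conull. For $g\in G$ we write $g_*\mu$ for the image of $\mu$ under $x\mapsto xg$, so that $g_*\mu(E)=\mu(Eg^{-1})$.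

The critical exponent $\delta(\Theta)$ of a discrete group $\Theta$ is the abscissa of convergence of $\sum_{\gamma\in\Theta}e^{-s\,d(p,\gamma p)}$; put $\delta=\delta(\Gamma)$. Let $\beta_\xi(p,q)=\lim_{z\to\xi}(d(p,z)-d(q,z))$ be the Busemann function, $\nu_o$ the Patterson--Sullivan measure of $\Gamma$, which is supported on $\Lambda$, and $m_o$ the spherical Lebesgue measure on $\hat{\mathbb C}$ seen from $o$. Let $K_0=\{\operatorname{diag}(e^{i\phi/2},e^{-i\phi/2})\}$ be the group of rotations about the geodesic from $0$ to $\infty$. A frame $g$ is described by $g^+$, $g^-$, the position $t=\beta_{g^+}(o,go)$ on the geodesic, and an angle $k\in K_0$. The \emph{Burger--Roblin measure} $m^{\mathrm{BR}}$ is the $N$-invariant measure on $\Gamma\backslash G$, defined up to a constant multiple, whose lift to $G$ is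
\begin{equation}\label{eq:BR}
e^{\delta\beta_{g^+}(o,go)}\,e^{2\beta_{g^-}(o,go)}\,d\nu_o(g^+)\,dm_o(g^-)\,dt\,dk .
\end{equation}
Thus $m^{\mathrm{BR}}$ is Lebesgue measure along each horosphere and Patterson--Sullivan measure across horospheres. We use the following known facts without proof.
\begin{itemize}
\item[(K1)] $m^{\mathrm{BR}}$ is a locally finite $U$-ergodic measure supported on $\operatorname{RF}_+M$.
\item[(K2)] If $xH$ is closed and $x\in\operatorname{RF}_+M$, then the stabilizer of $x$ in $H$ is a non-elementary convex cocompact Fuchsian group, and up to a constant multiple there is a unique locally finite $U$-ergodic measure supported on $xH\cap\operatorname{RF}_+M$, the Burger--Roblin measure $m^{\mathrm{BR}}_{xH}$ of $xH$.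
\item[(K3)] The support of any locally finite $U$-ergodic measure on $\operatorname{RF}_+M$ is either $\operatorname{RF}_+M$ or $\operatorname{RF}_+M\cap xHv$ for some closed orbit $xH$ and some $v\in N$.
\end{itemize}
Since $N$ commutes with $U$, the translates $v_*m^{\mathrm{BR}}_{xH}$, $v\in N$, are $U$-ergodic as well. The following question is posed in \cite{Oh}.

\medskip\noindent\textbf{Question.} \emph{Let $M$ be rigid acylindrical. Is every locally finite $U$-ergodic measure on $\operatorname{RF}_+M$ a positive multiple of $m^{\mathrm{BR}}$ or of $v_*m^{\mathrm{BR}}_{xH}$ for some closed orbit $xH$ and some $v\in N$?}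
\medskip

One would guess that the answer is yes. By (K3) the listed measures realize all possible supports, and by (K2) each of the small supports carries only one ergodic measure. What remains is whether $m^{\mathrm{BR}}$ is the only ergodic measure of full support, and for the larger group $NK_0$ in place of $U$ this uniqueness is a theorem of Roblin \cite{Roblin}. We call a locally finite $U$-ergodic measure on $\operatorname{RF}_+M$ \emph{exotic} if it is not a multiple of $m^{\mathrm{BR}}$ or of any $v_*m^{\mathrm{BR}}_{xH}$ with $v\in N$ and $xH$ closed, and we show that exotic measures exist.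

\subsection{Results}

A \emph{plane} is a complete totally geodesic plane $P\subset\mathbb H^3$. We call $P=g\mathbb H^2$ \emph{closed} if the orbit $[g]H$ is closed in $\Gamma\backslash G$. This does not depend on the choice of $g$: the stabilizer of $\mathbb H^2$ in $G$ is generated by $H$ and $z\mapsto-z$, which normalizes $H$. For a plane $P$ that meets the interior of $\mathcal C$, let $s_P$ be the abscissa of convergence of
\[
\int_{P\cap\mathcal C}e^{-s\,d(p_0,p)}\,dA(p),\qquad p_0\in P\cap\operatorname{int}\mathcal C .
\]
By the triangle inequality it does not depend on $p_0$. The number $s_P$ is the growth rate of the part of $P$ that lies over the convex core. The area element of $P$ is $\sinh r\,dr\,d\theta$, so $s_P\le1$, with equality if $P\subset\mathcal C$. If $P$ is closed, $s_P$ is the critical exponent of its stabilizer (Lemma~\ref{lem:sP}); so $s_P$ extends that exponent to planes which may have no stabilizer at all.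

\begin{theorem}\label{thm:A}
Let $M$ be rigid acylindrical and let $P_0$ be a non-closed plane meeting $\operatorname{int}\mathcal C$ such that $s_0:=s_{P_0}$ satisfies $s_0>\frac12$ and $s_0\ne\delta-1$. Then there is a non-zero locally finite $U$-invariant measure $\mu$ on $\operatorname{RF}_+M$ with $(a_t)_*\mu=e^{(1-s_0)t}\mu$ for all $t$, almost all of whose $U$-ergodic components are locally finite and exotic, with support $\operatorname{RF}_+M$.
\end{theorem}

\begin{theorem}\label{thm:B}
There is a rigid acylindrical $M$ with a plane $P_0$ as in Theorem~\ref{thm:A}. Hence the answer to the Question is negative.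
\end{theorem}

The last result is not needed for the answer. It shows how little extra invariance restores uniqueness, and that exotic measures come in one-parameter families.

\begin{theorem}\label{thm:C}
Let $M$ be rigid acylindrical. If $\mu$ is locally finite and $U$-ergodic on $\operatorname{RF}_+M$ and $(v_{y_0})_*\mu=\kappa\mu$ for some $y_0\ne0$ and $\kappa>0$, then $\mu$ is a multiple of $m^{\mathrm{BR}}$. Consequently, if $\mu$ is exotic, the measures $(v_y)_*\mu$, $y\in\mathbb R$, are exotic and pairwise mutually singular.
\end{theorem}

\subsection{The idea}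

The flow $a_t$ normalizes $U$, so it permutes the $U$-invariant measures, and it multiplies $m^{\mathrm{BR}}$ by $e^{(2-\delta)t}$. A $U$-invariant measure that is multiplied by a different factor is singular to $m^{\mathrm{BR}}$. A plane $P_0$ produces such a measure. A large circle in $P_0$, with frames pointing to its center, is nearly a horocycle. We average over the circles of all radii $r$ with the weight $e^{-sr}$ and let $s$ decrease to $s_0$, the value at which the mass over the convex core becomes infinite. The limit $\mu$ is $U$-invariant. Since $a_t$ carries the circle of radius $r+t$ to the circle of radius $r$, since the former is about $e^t$ times as long, and since its weight is $e^{-st}$ times as large, $a_t$ multiplies $\mu$ by $e^{(1-s_0)t}$. The two factors agree exactly when $s_0=\delta-1$. For comparison, if $\Gamma$ were a cocompact lattice we would have $\mathcal C=\mathbb H^3$, $s_P=1$ for every plane and $\delta=2$, so the two factors would always agree; the hypothesis $s_0\neq\delta-1$ can hold only in infinite volume.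

The main difficulty is that a non-closed plane can follow closed planes for long stretches, so that $\mu$ might still live on translates of closed orbits. We show that the $\varepsilon$-neighborhood of a closed orbit has mass about $\varepsilon^{s_0}$. The flow $a_T$ carries a bounded part of $xHN$ into the $e^{-T}$-neighborhood of $xH$ and costs the factor $e^{(1-s_0)T}$, and $e^{(1-s_0)T}e^{-s_0T}\to0$ when $s_0>\frac12$.

For Theorem~\ref{thm:B} we need a plane that is as large as a closed plane but is not closed. We glue two compact pieces of arithmetic manifolds along a common totally geodesic surface. A plane that is rational for the first piece has there a large stabilizer, which makes $s_0$ close to $1$; in the second piece it is irrational, which prevents it from closing up.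

Section~\ref{sec:prelim} collects the geometry of planes. Sections~\ref{sec:mu}--\ref{sec:components} prove Theorem~\ref{thm:A}, Section~\ref{sec:example} proves Theorem~\ref{thm:B}, and Section~\ref{sec:C} proves Theorem~\ref{thm:C}.

\section{Planes, normals and closed orbits}\label{sec:prelim}

\subsection{The hyperboloid model}

Let $V$ be the space of Hermitian $2\times2$ matrices with the quadratic form $\langle X,X\rangle=-\det X$ of signature $(3,1)$, on which $G$ acts by $X\mapsto gXg^*$. Then $\mathbb H^3$ is the sheet of $\{\langle p,p\rangle=-1\}$ consisting of positive definite matrices, $o$ is the identity matrix, and $\cosh d(p,q)=-\langle p,q\rangle$. Points of $\hat{\mathbb C}$ correspond to null rays; $\infty$ and $0$ are represented by $\xi_\infty=\sqrt2\operatorname{diag}(1,0)$ and $\xi_0=\sqrt2\operatorname{diag}(0,1)$, with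
\begin{equation}\label{eq:null}
\langle\xi_\infty,\xi_0\rangle=-1,\qquad a_so=\operatorname{diag}(e^s,e^{-s})=\tfrac1{\sqrt2}\,(e^s\xi_\infty+e^{-s}\xi_0).
\end{equation}
A plane is a set $Q=n^\perp\cap\mathbb H^3$ with $\langle n,n\rangle=1$; its unit normals are $\pm n_Q=\pm n$, and $\sinh d(p,Q)=|\langle n_Q,p\rangle|$. Two distinct planes $Q,Q'$ cross, are asymptotic, or are ultraparallel (at positive distance) according as $|\langle n_Q,n_{Q'}\rangle|$ is less than, equal to, or greater than $1$. The plane $\mathbb H^2$ consists of the real matrices in $\mathbb H^3$. Its normal is $n_e=\left(\begin{smallmatrix}0&i\\-i&0\end{smallmatrix}\right)$, whose stabilizer in $G$ is $H$. So $n_g=gn_e$ is a unit normal of $g\mathbb H^2$, $n_{gh}=n_g$ for $h\in H$, and $G/H$ is the space of unit normals, that is, of oriented planes. Multiplying out $u_zn_eu_z^*$ changes only the upper left entry, to $2\operatorname{Im}z$. Hence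
\begin{equation}\label{eq:vy}
v_yn_e=n_e+\sqrt2\,y\,\xi_\infty .
\end{equation}

\subsection{How close two planes are near a point}

To compare planes near a point $p\in\mathbb H^3$ we use the Euclidean norm on $V$ attached to $p$,
\[
\|X\|_p^2=\langle X,X\rangle+2\langle X,p\rangle^2 ,
\]
which is the sum of $\langle X,p\rangle^2$ and the squares of the components of $X$ in an orthonormal basis of $p^\perp$. We have $\|gX\|_{gp}=\|X\|_p$ and $|\langle X,p\rangle|\le\|X\|_p$. Also
\begin{equation}\label{eq:normchange}
\|X\|_{p'}\le e^{d(p,p')}\|X\|_p ,
\end{equation}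
because the translation along the geodesic through $p$ and $p'$ that carries $p'$ to $p$ is symmetric for $\|\cdot\|_p$ with eigenvalues $e^{\pm d(p,p')},1,1$. By \eqref{eq:null}, $\|\xi_\infty\|_o=1$. For a plane $Q$ and a frame $g$ put
\[
D_Q(g)=\min_\pm\|n_Q\mp n_g\|_{\pi(g)} .
\]
Then $D_{\gamma Q}(\gamma g)=D_Q(g)$; $D_Q(g)=0$ if and only if $Q=g\mathbb H^2$; and $D_Q(g)\ge\sinh d(\pi(g),Q)$, since $\langle n_g,\pi(g)\rangle=0$.

Fix a plane $P_0$ with normal $n_0$. For frames tangent to $P_0$ it is easier to work with one vector that does not depend on a sign, the projection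
\[
w_Q=n_Q-\langle n_Q,n_0\rangle n_0\in n_0^\perp\cong\mathbb R^{2,1}.
\]
For $p\in P_0$ the vector $n_0$ lies in $p^\perp$ and is $\|\cdot\|_p$-orthogonal to $n_0^\perp$. Therefore
\begin{equation}\label{eq:wQ}
\sinh d(p,Q)=|\langle w_Q,p\rangle|\le\|w_Q\|_p\le\|n_Q\mp n_0\|_p\qquad(p\in P_0),
\end{equation}
and $w_Q=0$ if and only if $Q=P_0$.

Let $p_0\in P_0$, let $E_1,E_2$ be an orthonormal basis of $p_0^\perp\cap n_0^\perp$, $E(\theta)=\cos\theta\,E_1+\sin\theta\,E_2$, and let $p(r,\theta)=\cosh r\,p_0+\sinh r\,E(\theta)$ be polar coordinates on $P_0$.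

\begin{lemma}[Polar formula]\label{lem:polar}
For $w\in n_0^\perp$ put $\varphi(\theta)=\langle w,p_0+E(\theta)\rangle$ and $\hat\varphi(\theta)=\langle w,p_0-E(\theta)\rangle$. Then
\begin{equation}\label{eq:polar}
\|w\|_{p(r,\theta)}^2=\tfrac12e^{2r}\varphi^2+\tfrac12e^{-2r}\hat\varphi^2+\varphi'^2,\qquad\hat\varphi=\varphi+2\varphi'',\qquad\varphi'''=-\varphi' .
\end{equation}
\end{lemma}

\begin{proof}
Let $A=\langle w,p_0\rangle$ and $B(\theta)=\langle w,E(\theta)\rangle$, so $\varphi=A+B$, $\hat\varphi=A-B$ and $B''=-B$; this gives the last two identities. At $p=p(r,\theta)$ an orthonormal basis of $p^\perp\cap n_0^\perp$ is $\sinh r\,p_0+\cosh r\,E(\theta)$, $E'(\theta)$. So $\|w\|_p^2=x^2+y^2+B'^2$ with $x=A\cosh r+B\sinh r$ and $y=A\sinh r+B\cosh r$. Now $x+y=e^r\varphi$, $x-y=e^{-r}\hat\varphi$, and $x^2+y^2=\frac12(x+y)^2+\frac12(x-y)^2$.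
\end{proof}

\subsection{The convex core}\label{sec:core}

The boundary of $\mathcal C$ is the preimage of a compact totally geodesic surface, so it is a locally finite $\Gamma$-invariant family of pairwise disjoint planes, the \emph{boundary planes}. (A family of sets is \emph{locally finite} if only finitely many members meet a given compact set.) The convex set $\mathcal C$ lies on one side of each boundary plane, and a segment from an interior point of $\mathcal C$ to a point outside leaves $\mathcal C$ through a boundary plane. So $\mathbb H^3\setminus\mathcal C$ is the union of the open half-spaces beyond the boundary planes. These are pairwise disjoint: each misses the boundary plane of the other, so two that meet contain each other. Their open disks at infinity are the components of $\hat{\mathbb C}\setminus\Lambda$. Indeed, they miss $\Lambda$; and if $\xi$ lies in none of them, the ray to $\xi$ from an interior point of $\mathcal C$ crosses no boundary plane, stays in $\mathcal C$, hence within bounded distance of $\Gamma o$, and so $\xi\in\Lambda$.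

\begin{lemma}\label{lem:d0}
There is $d_0>0$ such that distinct boundary planes are at distance greater than $2d_0$.
\end{lemma}

\begin{proof}
Otherwise, after translating by $\Gamma$, there are points $q_n$ in a fixed compact set, on boundary planes $Q_n$, and boundary planes $Q_n'\ne Q_n$ with $d(q_n,Q_n')\to0$. By local finiteness the pair $(Q_n,Q_n')$ is constant along a subsequence, and a limit point of $q_n$ lies on both planes.
\end{proof}

Let $\mathcal C_R$ be the closed $R$-neighborhood of $\mathcal C$; it is convex, because the distance to a convex set is a convex function. Let $B_R\subset\Gamma\backslash G$ be the compact set of frames based in $\Gamma\backslash\mathcal C_R$. Every compact set lies in some $B_R$. A ray from a point of $\mathcal C_R$ to a point of $\Lambda$ is a limit of segments in $\mathcal C_R$, so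
\begin{equation}\label{eq:forward}
(B_R\cap\operatorname{RF}_+M)\,a_t\subset B_R\qquad(t\ge0).
\end{equation}

\subsection{Locally finite families and closed orbits}

A group $\Theta$ of isometries acts \emph{cocompactly} on an invariant closed set $X$ if $X=\Theta L$ with $L$ compact. The next lemma passes cocompactness to stabilizers; it is used many times.

\begin{lemma}\label{lem:families}
Let $\Theta$ act cocompactly on $X\subset\mathbb H^3$ and let $\mathcal F$ be a $\Theta$-invariant locally finite family of closed subsets of $\mathbb H^3$. Then the members of $\mathcal F$ that meet $X$ form finitely many $\Theta$-orbits; the number of members meeting the unit ball about a point of $X$ is bounded; and for each $F\in\mathcal F$ the group $\operatorname{Stab}_\Theta(F)$ acts cocompactly on $F\cap X$.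
\end{lemma}

\begin{proof}
Let $X=\Theta L$. The first two claims follow by translating into $L$, since finitely many members meet the closed $1$-neighborhood of $L$. Let $\gamma_1F,\dots,\gamma_kF$ be the translates of $F$ that meet $L$. If $p\in F\cap X$ and $\gamma p\in L$, then $\gamma F=\gamma_lF$ for some $l$, so $\gamma_l^{-1}\gamma\in\operatorname{Stab}_\Theta(F)$ carries $p$ into the compact set $F\cap X\cap\bigcup_l\gamma_l^{-1}L$.
\end{proof}

\begin{lemma}\label{lem:closed}
If $P$ is a closed plane, the family $\Gamma P$ is locally finite. There are only countably many closed orbits $xH$ with $x\in\operatorname{RF}_+M$.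
\end{lemma}

\begin{proof}
Let $P=g\mathbb H^2$. Then $\Gamma n_g$ is a countable closed subset of $G/H$. By Baire's theorem it has an isolated point; since $\Gamma$ acts transitively on it, it is discrete; being closed, it meets compact sets in finite sets. The normals of the planes meeting a compact set $L$ form a compact set, by \eqref{eq:normchange} and because $\|n_Q\|_p=1$ for $p\in Q$. For the second claim, by (K2) the $\Gamma$-stabilizer of a plane of such an orbit contains two hyperbolic elements without common fixed point. Their four fixed points determine the boundary circle of the plane, $\Gamma$ is countable, and a plane has two orientations.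
\end{proof}

\begin{lemma}\label{lem:sP}
Let $P$ meet $\operatorname{int}\mathcal C$ and let $\Theta\le\Gamma$ preserve $P$. Then $s_P\ge\delta(\Theta)$, with equality if $P$ is closed and $\Theta=\operatorname{Stab}_\Gamma(P)$.
\end{lemma}

\begin{proof}
Let $p_0\in P\cap\operatorname{int}\mathcal C$. Since $\Theta$ is discrete and acts freely, for small $r_0$ the disks of radius $r_0$ in $P$ about the points $\gamma p_0$, $\gamma\in\Theta$, are disjoint and lie in $P\cap\mathcal C$. On the disk about $\gamma p_0$ the distance to $p_0$ differs from $d(p_0,\gamma p_0)$ by at most $r_0$, so the Poincar\'e series of $\Theta$ is at most a constant times the integral defining $s_P$. If $P$ is closed and $\Theta$ is its stabilizer, Lemmas~\ref{lem:closed} and~\ref{lem:families} show that the disks of some large radius about the points $\gamma p_0$ cover $P\cap\mathcal C$, which gives the opposite inequality.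
\end{proof}

\subsection{Two facts about measures}

Ergodicity of $m$ is equivalent to the following: a Borel function $f$ with $f(xu_t)=f(x)$ for $m$-almost every $x$, for each $t$, is almost everywhere constant.

\begin{lemma}\label{lem:ergodic}
Let $m$ be locally finite and $U$-ergodic and let $\mu$ be locally finite and $U$-invariant. Then the absolutely continuous part of $\mu$ with respect to $m$ is $c\,m$ for a constant $c\ge0$. If $\mu$ is also $U$-ergodic, then $\mu$ and $m$ are proportional or mutually singular.
\end{lemma}

\begin{proof}
By uniqueness of the Lebesgue decomposition $\mu=\mu_{\mathrm{ac}}+\mu_{\mathrm{sing}}$, both parts are $U$-invariant. So the density of $\mu_{\mathrm{ac}}$ is $U$-invariant, hence constant. Choose $A$ with $m(A^c)=0=\mu_{\mathrm{sing}}(A)$. Then $\mu|_A=c\,m$ is $U$-invariant, so $\mu|_{Au_t}=\mu|_A$ and $A$ is $U$-invariant up to $\mu$-null sets. If $\mu$ is ergodic, $\mu(A)=0$ or $\mu(A^c)=0$, that is, $c=0$ or $\mu_{\mathrm{sing}}=0$.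
\end{proof}

\begin{lemma}\label{lem:BRscaling}
$(a_t)_*m^{\mathrm{BR}}=e^{(2-\delta)t}m^{\mathrm{BR}}$.
\end{lemma}

\begin{proof}
In $\int f(ga_t)\,dm^{\mathrm{BR}}(g)$ substitute $g=g'a_{-t}$. The endpoints, the angle and the Lebesgue measure along the geodesic are unchanged. The base point of $g$ is obtained from that of $g'$ by moving a distance $t$ toward $g^-$, so $\beta_{g^+}(o,go)=\beta_{g^+}(o,g'o)-t$ and $\beta_{g^-}(o,go)=\beta_{g^-}(o,g'o)+t$. The density \eqref{eq:BR} is multiplied by $e^{-\delta t}e^{2t}$.
\end{proof}

\section{The measure attached to a plane}\label{sec:mu}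

In Sections~\ref{sec:mu}--\ref{sec:components}, $P_0$ is as in Theorem~\ref{thm:A}, so $s_0\in(\frac12,1]$. Fix $p_0\in P_0\cap\operatorname{int}\mathcal C$, an element $g_0\in G$ with $g_0o=p_0$ and $g_0\mathbb H^2=P_0$, put $n_0=n_{g_0}$, and fix $\eta$ with $0<\eta<s_0-\frac12$. The parameter $s$ ranges over $(s_0,2]$, and $C$ denotes constants independent of $s$.

\subsection{Weights}

The limit measure should forget every bounded range of radii, so the total weight must tend to infinity as $s\downarrow s_0$. With the weight $e^{-sr}$ this fails if the integral defining $s_0$ converges at $s_0$. Patterson's trick repairs this by a slowly growing factor. Let $\alpha$ be the image of the area measure on $P_0\cap\mathcal C$ under $d(p_0,\cdot)$.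

\begin{lemma}\label{lem:weight}
There is a continuous nondecreasing function $\chi:[0,\infty)\to[1,\infty)$ such that
\begin{itemize}
\item[(i)] for each $\eta'>0$ there is $C_{\eta'}$ with $\chi(a)\le C_{\eta'}e^{\eta'(a-b)}\chi(b)$ for $a\ge b\ge0$;
\item[(ii)] $\chi(r+t)/\chi(r)\to1$ as $r\to\infty$, for each $t\in\mathbb R$;
\item[(iii)] $\int\chi(r)e^{-sr}\,d\alpha(r)$ is finite for $s>s_0$ and infinite for $s=s_0$.
\end{itemize}
\end{lemma}

\begin{proof}
If $\int e^{-s_0r}d\alpha=\infty$, take $\chi=1$. Otherwise put $r_1=0$, $\chi(0)=1$, and inductively $\chi(r)=\chi(r_n)e^{(r-r_n)/n}$ on $[r_n,r_{n+1}]$, where $r_{n+1}\ge r_n+1$ is so large that $\int_{[r_n,r_{n+1})}\chi e^{-s_0r}d\alpha\ge1$. This is possible because $\int e^{-(s_0-1/n)r}d\alpha=\infty$ and $\alpha$ is finite on bounded sets. The slope of $\log\chi$ is at most $1$ everywhere and at most $1/n$ beyond $r_n$. This gives (ii), and (i) with $C_{\eta'}=e^{r_n}$ for $n\ge1/\eta'$. Finiteness in (iii) follows from (i) with $b=0$ and $\eta'<s-s_0$.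
\end{proof}

Put $W(r)=W_s(r)=\chi(r)e^{-sr}$. Uniformly in $s\in(s_0,2]$,
\begin{equation}\label{eq:W}
W(a)\le Ce^{-(s-\eta)(a-b)}W(b)\ \ (a\ge b),\qquad W(a)\le C_cW(b)\ \ (a\ge b-c).
\end{equation}
The first bound is (i) with $\eta'=\eta$. The second follows from the first when $a\ge b$, and for $b-c\le a<b$ from $\chi(a)\le\chi(b)$ and $e^{-sa}\le e^{2c}e^{-sb}$. We regard $W$ as a function on $P_0$ through $r=d(p_0,\cdot)$ and put
\[
I_R(s)=\int_{P_0\cap\mathcal C_R}W\,dA,\qquad I(s)=I_0(s).
\]
By (iii) and monotone convergence, $I(s)<\infty$ for $s>s_0$ and $I(s)\to\infty$ as $s\downarrow s_0$.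

\subsection{Neighborhoods of the core carry comparable weight}

We shall normalize by $I(s)$, the mass over the core, and for a locally finite limit we need the mass over every $\mathcal C_R$ to be comparable to it. The difficulty is that $P_0$ may cross boundary planes at arbitrarily small angles, and then $P_0\cap\mathcal C_R$ extends arbitrarily far beyond $P_0\cap\mathcal C$. The separation $d_0$ of the boundary planes gives a strip of nearly the same width on the inner side. Here the totally geodesic boundary is used.

\begin{lemma}\label{lem:IR}
$I_R(s)\le C_RI(s)$.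
\end{lemma}

\begin{proof}
Let $p\in P_0\cap\mathcal C_R\setminus\mathcal C$. It lies beyond exactly one boundary plane $Q$. The segment from $p$ to its nearest point in $\mathcal C$ meets $Q$, so $d(p,Q)\le R$. As $p_0$ lies strictly on the other side of $Q$, the intersection $\ell=P_0\cap Q$ is a geodesic separating $p$ from $p_0$ in $P_0$. Let $\vartheta\in(0,\pi/2]$ be the angle between $P_0$ and $Q$. Then $\langle w_Q,w_Q\rangle=\sin^2\vartheta$ and $w_Q/\sin\vartheta$ is a unit normal of $\ell$ in $P_0$, so by \eqref{eq:wQ}
\[
\sinh d(q,Q)=\sin\vartheta\,\sinh d(q,\ell)\qquad(q\in P_0).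
\]
Hence $p$ lies in the outer strip $S_Q^{\mathrm{out}}$ along $\ell$ of width $\omega_R=\operatorname{arcsinh}(\sinh R/\sin\vartheta)$.

Let $S_Q^{\mathrm{in}}$ be the strip along $\ell$ in $P_0$, on the side of $p_0$, of width $\omega_0=\operatorname{arcsinh}(\sinh d_0/\sin\vartheta)\ge d_0$. Its points are within $d_0$ of $Q$, on the inner side. They lie in $\mathcal C$: if $q\in S_Q^{\mathrm{in}}$ were beyond another boundary plane $Q'$, the shortest segment from $q$ to $Q\subset\mathcal C$ would meet $Q'$, and $d(Q,Q')\le d_0$. For different $Q$ the inner strips are disjoint, since a common point would give $d(Q,Q')\le2d_0$. The derivative of $\operatorname{arcsinh}(e^\tau x)$ in $\tau$ is at most $1$, so $\omega_R\le\omega_0+c$ with $c=\log^+(\sinh R/\sinh d_0)$, which does not depend on $Q$.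

Use Fermi coordinates $(x,u)$ along $\ell$, with $dA=\cosh u\,du\,dx$ and $p_0$ on the side $u>0$. Map $(x,-u)$, $0\le u\le\omega_0+c$, to $(x,u')\in S_Q^{\mathrm{in}}$ with $u'=u\,\omega_0/(\omega_0+c)$. Then $0\le u-u'\le c$, so $\cosh u\le e^c\cosh u'$, and $du\le(1+c/d_0)\,du'$. The point $p_0$ is at least as close to $(x,u)$ as to its mirror image $(x,-u)$, so
\[
d(p_0,(x,u'))\le d(p_0,(x,u))+c\le d(p_0,(x,-u))+c .
\]
By the second bound in \eqref{eq:W}, $\int_{S_Q^{\mathrm{out}}}W\,dA\le C_R\int_{S_Q^{\mathrm{in}}}W\,dA$. Sum over $Q$.
\end{proof}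

\subsection{Averages over circles}

Let $k_\theta=\left(\begin{smallmatrix}\cos(\theta/2)&\sin(\theta/2)\\-\sin(\theta/2)&\cos(\theta/2)\end{smallmatrix}\right)\in H$, $\theta\in\mathbb R/2\pi\mathbb Z$. Since $a_{-r}o=\cosh r\cdot o+\sinh r\operatorname{diag}(-1,1)$ and $k_\theta\operatorname{diag}(-1,1)k_\theta^*=\cos\theta\operatorname{diag}(-1,1)+\sin\theta\left(\begin{smallmatrix}0&1\\1&0\end{smallmatrix}\right)$, the frame $g_0k_\theta a_{-r}$ is based at $p(r,\theta)$, where $E_1,E_2$ are the images under $g_0$ of these two matrices. It has normal $n_0$ and points toward $p_0$. For $s\in(s_0,2]$ define the measure $\lambda_s$ on $\Gamma\backslash G$ by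
\[
\lambda_s(f)=\int_0^\infty\!\!\int_0^{2\pi}W_s(r)\sinh r\;f([g_0k_\theta a_{-r}])\,d\theta\,dr .
\]
It is the image of $W\,dA$, so $\lambda_s(B_R)=I_R(s)\le C_RI(s)$ and $\lambda_s(B_0)=I(s)$. The part of $\lambda_s$ with $r\le T$ has mass bounded in terms of $T$ alone, hence $o(I(s))$ as $s\downarrow s_0$.

Recall that $\nu_i\to\nu$ \emph{vaguely} if $\nu_i(f)\to\nu(f)$ for all $f\in C_c(\Gamma\backslash G)$; then $\nu(L)\ge\limsup\nu_i(L)$ for compact $L$ and $\nu(O)\le\liminf\nu_i(O)$ for open $O$, and a sequence that is bounded on each compact set has a vaguely convergent subsequence. Fix $s_i\downarrow s_0$ such that $\lambda_{s_i}/I(s_i)$ converges vaguely to a locally finite measure $\mu$. Then $\mu(B_0)\ge1$.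

\begin{proposition}\label{prop:mu}
The measure $\mu$ is $U$-invariant, satisfies $(a_t)_*\mu=e^{(1-s_0)t}\mu$ for all $t$, and has support in $\operatorname{RF}_+M$.
\end{proposition}

\begin{proof}
Let $f\in C_c(\Gamma\backslash G)$ have support in $B_R$, and fix $t$.

\emph{Invariance under $U$.} We have $a_{-r}u_t=u_\epsilon a_{-r}$ with $\epsilon=e^{-r}t$. With $\lambda=\sqrt{1+\epsilon^2}$ and $\tan(\psi/2)=\epsilon$,
\[
u_\epsilon=k_\psi\begin{pmatrix}\lambda^{-1}&0\\ \epsilon/\lambda&\lambda\end{pmatrix},\qquad\text{so}\qquad g_0k_\theta a_{-r}u_t=g_0k_{\theta+\psi}a_{-r}b_r,\quad b_r=\begin{pmatrix}\lambda^{-1}&0\\ e^{-r}\epsilon/\lambda&\lambda\end{pmatrix}.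
\]
Thus $u_t$ rotates the circle of radius $r$ by an angle $\psi$ independent of $\theta$, up to an error $b_r\to e$. Given $\epsilon'>0$, uniform continuity gives $r_1$ with $|f(xb_r)-f(x)|\le\epsilon'1_{B_{R+1}}(x)$ for $r\ge r_1$ and all $x$. By invariance of $d\theta$ under rotation,
\[
|\lambda_s(f(\,\cdot\,u_t))-\lambda_s(f)|\le\epsilon'\lambda_s(B_{R+1})+O_{r_1}(1)\le\epsilon'C_{R+1}I(s)+o(I(s)).
\]
Divide by $I(s)$, let $s=s_i\to s_0$ and then $\epsilon'\to0$.

\emph{Scaling.} Replacing $r$ by $r+t$,
\[
\lambda_s(f(\,\cdot\,a_t))=\int_{-t}^\infty\!\!\int_0^{2\pi}W_s(r+t)\sinh(r+t)\,f([g_0k_\theta a_{-r}])\,d\theta\,dr .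
\]
By Lemma~\ref{lem:weight}(ii), the ratio of $W_s(r+t)\sinh(r+t)$ to $W_s(r)\sinh r$ differs from $e^{(1-s)t}$ by at most $\epsilon'$ for $r\ge r_1(\epsilon')$, uniformly in $s$. So $|\lambda_s(f(\,\cdot\,a_t))-e^{(1-s)t}\lambda_s(f)|\le\epsilon'\|f\|_\infty C_RI(s)+o(I(s))$, and the claim follows in the limit.

\emph{Support.} Let $[g]\in\operatorname{supp}\mu$. For an open neighborhood $O$ of $[g]$ we have $\liminf\lambda_{s_i}(O)/I(s_i)>0$, so $O$ contains frames $[g_0k_\theta a_{-r}]$ with $r$ arbitrarily large. Hence there are $r_n\to\infty$, $\gamma_n\in\Gamma$ and $\theta_n$ with $g_n=\gamma_ng_0k_{\theta_n}a_{-r_n}\to g$. Then $\gamma_np_0=g_na_{r_n}o\to g(\infty)$, so $g^+\in\Lambda$.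
\end{proof}

So far neither the non-closedness of $P_0$ nor $s_0\ne\delta-1$ has been used. If $P_0$ were closed, all $\lambda_s$ and hence $\mu$ would be carried by the closed orbit $[g_0]H$, and by (K2) nothing new would appear.

\section{No mass on translates of closed orbits}\label{sec:nomass}

Let $\mathcal Q$ be a $\Gamma$-invariant locally finite family of planes with $P_0\notin\mathcal Q$. We want to bound the weight of the part of $P_0$ that is $\varepsilon$-close to a plane of $\mathcal Q$, that is, by \eqref{eq:wQ}, of the sets $\{p\in P_0:\|w_Q\|_p<\varepsilon\}$.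

\subsection{One plane, by hand}

For $w=w_Q\ne0$ we have $\langle w,w\rangle=1-\langle n_Q,n_0\rangle^2$, and the set $\{\|w\|_p<\varepsilon\}$ has one of three shapes. If $Q$ is ultraparallel to $P_0$, then $w=\pm\lambda q$ with $q\in P_0$ and $\|w\|_p^2=\lambda^2\cosh2d(p,q)$: a disk. If $Q$ crosses $P_0$ along $\ell$, then $\langle w,w\rangle=\lambda^2$ and $\|w\|_p^2=\lambda^2\cosh2d(p,\ell)$: a strip. If $Q$ is asymptotic to $P_0$, then $w$ is null and $\|w\|_p=\sqrt2\,|\langle w,p\rangle|$: a horodisk. Disks and strips with small $\lambda$ look like horodisks over long distances, and the horodisk already shows the exponent that comes out.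

\begin{example}\label{ex:horodisk}
Let $w=-\lambda(p_0+E_1)$ with $\lambda>0$, and take the weight $e^{-sr}$. Then
\[
\langle w,p(r,\theta)\rangle=\lambda(\cosh r-\sinh r\cos\theta)=\lambda\bigl(e^{-r}+2\sinh r\sin^2(\theta/2)\bigr).
\]
Put $\varepsilon'=\varepsilon/(\sqrt2\lambda)$ and assume $\varepsilon'\le e^{-1}$. The condition $\|w\|_{p(r,\theta)}<\varepsilon$ reads $\sin^2(\theta/2)<(\varepsilon'-e^{-r})/(2\sinh r)$. It forces $r>r_\varepsilon=\log(1/\varepsilon')$; the set of admissible $\theta$ has measure at most a constant times $(\varepsilon'e^{-r})^{1/2}$, and at least such a multiple when $r\ge r_\varepsilon+1$. So the weight of the horodisk is comparable to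
\[
\int_{r_\varepsilon}^\infty e^{-sr}\,e^r\,(\varepsilon'e^{-r})^{1/2}\,dr=\frac{\varepsilon'^{\,s}}{s-\frac12}\qquad\text{for }s>\tfrac12 ,
\]
and is infinite for $s\le\frac12$. Fix a threshold $\rho$ with $\varepsilon<\rho<\|w\|_{p_0}=\sqrt2\lambda$. The central ray $\theta=0$ enters $\{\|w\|\le\rho\}$ at the radius $r'$ with $\sqrt2\lambda e^{-r'}=\rho$, and $\varepsilon'^{\,s}=(\varepsilon/\rho)^se^{-sr'}$. Thus the weight of the $\varepsilon$-horodisk is $(\varepsilon/\rho)^s$ times the weight of a unit disk about the entry point.
\end{example}

The example suggests the proof. We charge each $\varepsilon$-close region to unit disks about the points where rays from $p_0$ become $\rho$-close to $Q$; local finiteness of $\mathcal Q$ bounds the overlap of these disks, so their total weight is $O(I(s))$. The square root in the example comes from the double zero of $\varphi=\lambda(1-\cos\theta)$ at $\theta=0$. In general $\varphi$ may have no zero or two nearby simple zeros, and a lower bound on $|\varphi''|$ treats all cases at once.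

\subsection{The angular estimate}

\begin{lemma}\label{lem:sublevel}
Let $\varphi$ be $C^2$ on an interval $J$ with $|\varphi''|\ge b>0$. Then $|\{\theta\in J:|\varphi(\theta)|\le h\}|\le8\sqrt{h/b}$.
\end{lemma}

\begin{proof}
We may assume $\varphi''\ge b$. The set is the interval $\{\varphi\le h\}$ minus the interval $\{\varphi<-h\}$, so it is a union of at most two intervals. If one of them has endpoints $x,x+L$, then $bL^2/4\le\varphi(x)+\varphi(x+L)-2\varphi(x+L/2)\le4h$, so $L\le4\sqrt{h/b}$.
\end{proof}

\begin{lemma}\label{lem:angular}
Let $0<\varepsilon\le\rho/8$, $w\in n_0^\perp$, and let $j,n\ge0$ be integers. Let $\Theta(w;j,n)$ be the set of $\theta$ for which there are $r'<r$ with $\lfloor r'\rfloor=j$, $\lfloor r\rfloor=j+n$, $\|w\|_{p(r',\theta)}=\rho$ and $\|w\|_{p(r,\theta)}<\varepsilon$. Then $\Theta(w;j,n)$ lies in a Borel set of measure at most $C_0(\varepsilon/\rho)^{1/2}e^{-j-n/2}$, with an absolute constant $C_0$.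
\end{lemma}

\begin{proof}
Let $\theta\in\Theta(w;j,n)$. By \eqref{eq:polar} at $(r,\theta)$ we have $\frac12e^{2r}\varphi^2+\varphi'^2<\varepsilon^2$, so $|\varphi(\theta)|\le h:=\sqrt2\,\varepsilon e^{-j-n}$ and $|\varphi'(\theta)|\le\varepsilon$. By \eqref{eq:polar} at $(r',\theta)$, and as $r'<r$, we have $\frac12e^{-2r'}\hat\varphi^2\ge\rho^2-\varepsilon^2\ge\rho^2/2$, so $|\hat\varphi(\theta)|\ge\rho e^j$. Hence
\[
|\varphi''(\theta)|=\tfrac12|\hat\varphi-\varphi|\ge\tfrac12(\rho e^j-\sqrt2\,\varepsilon)\ge\tfrac14\rho e^j\ge2\varepsilon\ge2|\varphi'(\theta)| .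
\]
Since $\varphi'''=-\varphi'$, we have $\varphi''(\theta+\Delta)=\varphi''(\theta)\cos\Delta-\varphi'(\theta)\sin\Delta$, and $\cos\frac12-\frac12\sin\frac12>\frac12$. So $|\varphi''|\ge b:=\rho e^j/8$ on every arc of length at most $\frac12$ containing $\theta$. Cover the circle by $13$ such arcs and apply Lemma~\ref{lem:sublevel} on those that meet $\Theta(w;j,n)$; here $\sqrt{h/b}=(8\sqrt2)^{1/2}(\varepsilon/\rho)^{1/2}e^{-j-n/2}$.
\end{proof}

\subsection{The mass near a locally finite family}

For $R>0$ and $\varepsilon>0$ consider the open set
\[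
V_\varepsilon=\{[g]:\ d(\pi(g),\mathcal C)<R\ \text{ and }\ D_Q(g)<\varepsilon\text{ for some }Q\in\mathcal Q\}.
\]

\begin{proposition}\label{prop:nbhd}
There is $C$, depending on $\mathcal Q$ and $R$, with $\mu(V_\varepsilon)\le C\varepsilon^{s_0-\eta}$ for all small $\varepsilon$.
\end{proposition}

\begin{proof}
Since $V_\varepsilon$ is open, it suffices to show $\lambda_s(V_\varepsilon)\le C\varepsilon^{s-\eta}I(s)$. By \eqref{eq:wQ}, $\lambda_s(V_\varepsilon)\le\iint_{S_\varepsilon}W(r)e^r\,dr\,d\theta$, where $S_\varepsilon$ is the set of $(r,\theta)$ with $p(r,\theta)\in\mathcal C_R$ and $\|w_Q\|_{p(r,\theta)}<\varepsilon$ for some $Q\in\mathcal Q$.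

\emph{The threshold.} The planes $Q\in\mathcal Q$ with $\|w_Q\|_{p_0}\le1$ meet the unit ball about $p_0$, by \eqref{eq:wQ}, so they are finitely many, and $w_Q\ne0$ because $P_0\notin\mathcal Q$. Hence there is $\rho\in(0,e^{-1}]$ with $\|w_Q\|_{p_0}>\rho$ for all $Q\in\mathcal Q$. Let $\varepsilon\le\rho/8$.

\emph{Decomposition.} Let $(r,\theta)\in S_\varepsilon$ through $Q$. By continuity there is $r'\in(0,r)$ with $\|w_Q\|_{p(r',\theta)}=\rho$. By \eqref{eq:normchange}, $r-r'\ge\log(\rho/\varepsilon)$, and $p(r',\theta)\in\mathcal C_R$ by convexity. Put $j=\lfloor r'\rfloor$ and $n=\lfloor r\rfloor-j\ge\log(\rho/\varepsilon)-1$. Let $\mathcal Q_j$ be the set of $Q\in\mathcal Q$ for which there is a point $p_{Q,j}\in P_0\cap\mathcal C_R$ with $\lfloor d(p_0,p_{Q,j})\rfloor=j$ and $\|w_Q\|_{p_{Q,j}}=\rho$. Then $S_\varepsilon$ is covered by the sets $[j+n,j+n+1)\times\Theta(w_Q;j,n)$ with $Q\in\mathcal Q_j$ and $n\ge\log(\rho/\varepsilon)-1$. On such a set $W(r)e^r\le Ce^{j+n}e^{-(s-\eta)n}W(j)$ by \eqref{eq:W}. With Lemma~\ref{lem:angular},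
\[
\lambda_s(V_\varepsilon)\le C\sum_jW(j)\,\#\mathcal Q_j\sum_{n\ge\log(\rho/\varepsilon)-1}\varepsilon^{1/2}e^{(\frac12-s+\eta)n}\le C\varepsilon^{s-\eta}\sum_jW(j)\,\#\mathcal Q_j .
\]
The geometric series converges uniformly in $s$ because $s-\eta-\frac12\ge s_0-\eta-\frac12>0$; this is the convergence condition of Example~\ref{ex:horodisk}.

\emph{Counting.} Let $\mathcal D_{Q,j}\subset P_0\cap\mathcal C_{R+1}$ be the unit disk about $p_{Q,j}$. On it $d(p_0,\cdot)\in[j-1,j+2]$, so $W(j)\le C\int_{\mathcal D_{Q,j}}W\,dA$ by \eqref{eq:W}, and $\|w_Q\|\le e\rho\le1$ by \eqref{eq:normchange}. A point $p\in P_0\cap\mathcal C_{R+1}$ lies in boundedly many of these disks: at most four values of $j$ occur, and $\sinh d(p,Q)\le1$, so $Q$ meets the unit ball about $p$, and the number of such $Q$ is bounded by Lemma~\ref{lem:families} applied to $X=\mathcal C_{R+1}$. Therefore $\sum_jW(j)\#\mathcal Q_j\le CI_{R+1}(s)\le CI(s)$ by Lemma~\ref{lem:IR}.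
\end{proof}

\begin{proposition}\label{prop:nomass}
$\mu(xHN)=0$ for every closed orbit $xH$ with $x\in\operatorname{RF}_+M$.
\end{proposition}

\begin{proof}
Let $\mathcal Q$ be the family of planes $g\mathbb H^2$ with $[g]\in xH$. It is locally finite by Lemma~\ref{lem:closed}, and $P_0\notin\mathcal Q$ because $P_0$ is not closed. As $U<H$, we have $xHN=\bigcup_yxHv_y$. Since $\mu$ is carried by $\operatorname{RF}_+M$, it suffices to show $\mu(\mathcal E)=0$ for the compact sets $\mathcal E=B_{R-1}\cap\operatorname{RF}_+M\cap\bigcup_{|y|\le y_1}xHv_y$ with $R,y_1\ge1$.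

A point of $\mathcal E$ is $[g]$ with $g=g_1v_y$, $|y|\le y_1$, $Q=g_1\mathbb H^2\in\mathcal Q$. For $T\ge0$ we have $ga_T=g'v$ with $g'=g_1a_T$ and $v=v_{e^{-T}y}$, and $n_{g'}=n_{g_1}$ is a normal of $Q$. By \eqref{eq:vy},
\[
D_Q(ga_T)\le\|g'n_e-g'vn_e\|_{g'vo}=\|v^{-1}n_e-n_e\|_o=\sqrt2\,|y|e^{-T}<\varepsilon:=2y_1e^{-T}.
\]
With \eqref{eq:forward} this gives $\mathcal Ea_T\subset V_\varepsilon$. By Propositions~\ref{prop:mu} and~\ref{prop:nbhd}, for large $T$,
\[
\mu(\mathcal E)=(a_T)_*\mu(\mathcal Ea_T)=e^{(1-s_0)T}\mu(\mathcal Ea_T)\le Ce^{(1-2s_0+\eta)T},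
\]
which tends to $0$ since $\eta<2s_0-1$.
\end{proof}

\section{Ergodic components}\label{sec:components}

The measure $\mu$ need not be ergodic, and it is in general infinite, so we need an ergodic decomposition whose components stay locally finite. Normalizing by a positive function makes the relevant set of measures compact. Recall Choquet's theorem: every point of a metrizable compact convex subset of a locally convex space is the barycenter of a Borel probability measure carried by the extreme points.

\begin{lemma}\label{lem:choquet}
Let $\mu\ne0$ be a locally finite $U$-invariant measure on $\Gamma\backslash G$. There is a Borel probability measure $\mathbf m$ on a compact metrizable space of locally finite $U$-invariant measures such that $\mathbf m$-almost every $\nu$ is $U$-ergodic and $\mu(f)=\int\nu(f)\,d\mathbf m(\nu)$ for all Borel $f\ge0$.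
\end{lemma}

\begin{proof}
Choose a continuous $h>0$ with $\mu(h)=1$; a sum $\sum c_nh_n$ with $h_n\in C_c$, $0\le h_n\le 1$, $h_n=1$ on $B_n$, and small $c_n>0$ will do. Let $\mathcal K$ be the convex set of locally finite $U$-invariant measures $\nu$ with $\nu(h)\le1$, with the vague topology. For compact $L$ we have $\nu(L)\le1/\min_Lh$ on $\mathcal K$. With this uniform bound the vague topology is defined by countably many test functions, and every sequence has a vaguely convergent subsequence. Invariance passes to vague limits, and so does $\nu(h)\le1$, since $\nu(h)$ is the supremum of $\nu(fh)$ over $f\in C_c$, $0\le f\le1$. So $\mathcal K$ is compact and metrizable.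

Let $\nu\ne0$ be an extreme point. Then $\nu(h)=1$, for otherwise $\nu$ is a proper convex combination of $0$ and $\nu/\nu(h)$. If $A$ is a $U$-invariant Borel set with $\nu(A)>0$ and $\nu(A^c)>0$, put $\tau=\nu|_A(h)\in(0,1)$. Then $\nu=\tau(\nu|_A/\tau)+(1-\tau)(\nu|_{A^c}/(1-\tau))$ forces $\nu|_A=\tau\nu$, which is false on $A^c$. So $\nu$ is ergodic. Choquet's theorem gives $\mathbf m$, carried by the extreme points, with the integral formula for $f\in C_c$. It extends to relatively compact open sets by monotone convergence and then to all Borel $f\ge0$ by the monotone class theorem. From $1=\mu(h)=\int\nu(h)\,d\mathbf m$ we get $\nu(h)=1$, so $\nu\ne0$, for $\mathbf m$-almost every $\nu$.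
\end{proof}

The measures $\nu$ are the \emph{ergodic components} of $\mu$. Below we use only that a $\mu$-null set is $\nu$-null for almost every $\nu$.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $\mu$ be the measure of Proposition~\ref{prop:mu}. By (K1) and Lemma~\ref{lem:ergodic}, its absolutely continuous part with respect to $m^{\mathrm{BR}}$ is $c\,m^{\mathrm{BR}}$. The flow $a_t$ preserves the measure class of $m^{\mathrm{BR}}$, so the absolutely continuous part of $(a_t)_*\mu=e^{(1-s_0)t}\mu$ is $(a_t)_*(c\,m^{\mathrm{BR}})$. By Lemma~\ref{lem:BRscaling}, $c\,e^{(2-\delta)t}=c\,e^{(1-s_0)t}$ for all $t$, and $s_0\ne\delta-1$ gives $c=0$. So there is a Borel set $A$ with $\mu(A)=0$ and $m^{\mathrm{BR}}(A^c)=0$.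

Almost every component $\nu$ is locally finite, $U$-ergodic and carried by $\operatorname{RF}_+M$; it satisfies $\nu(A)=0$, so it is not a multiple of $m^{\mathrm{BR}}$; and by Proposition~\ref{prop:nomass} and the countability in Lemma~\ref{lem:closed} it satisfies $\nu(xHN)=0$ for every closed orbit $xH$ with $x\in\operatorname{RF}_+M$. Since $v_*m^{\mathrm{BR}}_{xH}$ is carried by $xHv\subset xHN$, the measure $\nu$ is exotic. Suppose its support were $\operatorname{RF}_+M\cap xHv$ with $xH$ closed. This set contains a point $x'v$ with $x'\in xH$, and $x'\in\operatorname{RF}_+M$ by $N$-invariance; then $\nu(x'HN)=0$ contradicts $\nu\ne0$. By (K3) the support of $\nu$ is $\operatorname{RF}_+M$.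
\end{proof}

\begin{remark}
Each hypothesis on $P_0$ has a definite place. Non-closedness gives $P_0\notin\mathcal Q$, hence the threshold $\rho$. The condition $s_0\ne\delta-1$ separates $\mu$ from $m^{\mathrm{BR}}$. The condition $s_0>\frac12$ is used twice, in the geometric series of Proposition~\ref{prop:nbhd} and in the final exponent of Proposition~\ref{prop:nomass}. The divergence in Example~\ref{ex:horodisk} for $s\le\frac12$ concerns a whole horodisk, not its intersection with $\mathcal C_R$; it marks the limit of the estimate and says nothing about the conclusion.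
\end{remark}

\section{A manifold with a large non-closed plane}\label{sec:example}

We need $s_{P_0}>\max(\frac12,\delta-1)$ for a non-closed plane $P_0$. There is a tension: a plane with $s_{P_0}$ close to $1$ rarely leaves the core, so the boundary of the core must be sparse along $P_0$; but $\delta$ must stay away from $2$, so the boundary must not be sparse in $M$. We use two families of cutting planes in each of two arithmetic manifolds. The family $\mathcal S_i$ is fixed once and for all; it becomes boundary of the core and gives a bound $\delta\le\delta_*<2$. The family $\mathcal P_i(m)$ depends on a level $m$ and thins out as $m\to\infty$; along one of its planes we glue. The plane $P_0$ misses $\mathcal S_1$ altogether and so sees only the sparse family $\mathcal P_1(m)$.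

\subsection{Two quadratic forms}

Let
\[
q_0=-7x_0^2+x_1^2+x_2^2,\qquad q_1=q_0+x_3^2,\qquad q_2=q_0+17x_3^2 ,
\]
with standard basis $e_0,\dots,e_3$ of $\mathbb Z^4$ and integral bilinear forms $\langle\cdot,\cdot\rangle$. The number $17$ is chosen as a non-square congruent to $1$ modulo $8$. The congruence makes both forms anisotropic over $\mathbb Q$ for the same reason: a primitive integral zero of $q_i$ would give $x_1^2+x_2^2+x_3^2\equiv7x_0^2\pmod8$. For odd $x_0$ this is impossible, since squares are $0,1,4$ modulo $8$ and no three of them add up to $7$. For even $x_0$ the sum of three squares is $0$ modulo $4$, so all $x_k$ are even, against primitivity.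

For $i=1,2$ take $\mathbb H^3=\{q_i=-1,\ x_0>0\}$, and let $\Gamma_i(m)$ be the group of $\gamma\in O(q_i,\mathbb Z)$ with $\gamma\equiv1\pmod m$ that preserve this sheet; define $\Gamma_0(m)<O(q_0,\mathbb Z)$ in the same way. For $m\ge3$ the group $\Gamma_i(m)$ is torsion-free (Minkowski) and orientation-preserving ($\det\gamma=\pm1\equiv1$ modulo $m$). It is a cocompact lattice, by the theorem of Borel--Harish-Chandra and Godement's compactness criterion: the integral points of the orthogonal group of a rational form are a lattice, cocompact if the form is anisotropic over $\mathbb Q$.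

Let $a\in\mathbb Z^4$ with $q_i(a)>0$, and write $a^\perp$ also for the plane it defines. We need three facts.
\begin{itemize}
\item[(R1)] The stabilizer of $a$ in $\Gamma_i(m)$ acts cocompactly on $a^\perp$. Indeed, let $L=a^\perp\cap\mathbb Z^4$ and $k\mathbb Z^4\subset L\oplus\mathbb Za$. The form $q_i|_L$ is anisotropic of signature $(2,1)$, so its congruence group of level $km$ is cocompact on the plane; an element $\gamma$ of it, extended by $\gamma a=a$, satisfies $(\gamma-1)\mathbb Z^4\subset k^{-1}kmL$ and so lies in $\Gamma_i(m)$.
\item[(R2)] For integral $a,b$ the planes $a^\perp,b^\perp$ cross, are equal, or are ultraparallel according as $\langle a,b\rangle^2$ is less than, equal to, or greater than $q_i(a)q_i(b)$. Only the case of equality needs an argument: then $a-\frac{\langle a,b\rangle}{q_i(b)}b$ is a rational isotropic vector, hence $0$.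
\item[(R3)] The planes $a^\perp$ with $a\in\mathbb Z^4$ and $q_i(a)$ fixed form a locally finite family, since the normals of planes meeting a compact set are bounded.
\end{itemize}

\subsection{Disjoint families of planes}

Let $\Pi=e_3^\perp$ and let $\tau$ be the reflection $x_3\mapsto-x_3$ in $\Pi$, which normalizes $\Gamma_i(m)$. Let $\sigma_1=e_0+2e_2+2e_3$, with $q_1(\sigma_1)=1$, and $\sigma_2=e_0+e_3$, with $q_2(\sigma_2)=10$. Let $m_0=100$, let $m$ be a multiple of $m_0$, and put
\[
\mathcal P_i(m)=\{\gamma\Pi:\gamma\in\Gamma_i(m)\}\subset\mathcal P_i(m_0),\qquad\mathcal S_i=\{\gamma\sigma_i^\perp,\ \gamma(\tau\sigma_i)^\perp:\gamma\in\Gamma_i(m_0)\}.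
\]
Congruences keep these planes apart: $\langle a,\gamma b\rangle$ is known modulo $100$, and it must be small if the planes meet.

\begin{lemma}\label{lem:disjoint}
Let $a,b\in\{e_3,\sigma_i,\tau\sigma_i\}$ and $\gamma\in\Gamma_i(m_0)$. If $a^\perp$ and $\gamma b^\perp$ are not ultraparallel, then $a=b$ and $\gamma a=a$. Thus the planes of $\mathcal P_i(m_0)\cup\mathcal S_i$ are pairwise ultraparallel or equal, the three $\Gamma_i(m_0)$-orbits are distinct, and the stabilizer of a plane preserves its sides.
\end{lemma}

\begin{proof}
The values for $a\ne b$ are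
\[
\begin{array}{c|ccc|ccc}
&\multicolumn{3}{c|}{i=1}&\multicolumn{3}{c}{i=2}\\
\{a,b\}&e_3,\sigma_1&e_3,\tau\sigma_1&\sigma_1,\tau\sigma_1&e_3,\sigma_2&e_3,\tau\sigma_2&\sigma_2,\tau\sigma_2\\\hline
\langle a,b\rangle&2&-2&-7&17&-17&-24\\
q_i(a)q_i(b)&1&1&1&170&170&100
\end{array}
\]
and for $a=b$ we have $\langle a,a\rangle\in\{1,17,10\}$. If the planes are not ultraparallel, the integer $\langle a,\gamma b\rangle$ has absolute value at most $\sqrt{q_i(a)q_i(b)}\le17$ by (R2). It is congruent to $\langle a,b\rangle\in[-24,17]$ modulo $100$, so it equals $\langle a,b\rangle$. For $a\ne b$ the table shows $\langle a,b\rangle^2>q_i(a)q_i(b)$, a contradiction. For $a=b$ we get $\langle a,\gamma a\rangle=q_i(a)$; by (R2) $\gamma a=\pm a$, and the sign is $+$.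
\end{proof}

Let $\mathcal F$ be a locally finite family of pairwise disjoint planes, and call the components of $\mathbb H^3\setminus\bigcup\mathcal F$ its \emph{regions}. Two points off the planes lie in the same region if and only if no plane of $\mathcal F$ separates them, so regions are convex. A plane $Q\in\mathcal F$ lies on one side of every other plane of $\mathcal F$; so the points near $Q$ on a given side lie in one region, and $Q$ lies in the boundary of exactly two regions, one on each side. A segment crosses finitely many planes, so any two regions are joined by a chain of adjacent ones. We call the regions of $\mathcal P_i(m_0)\cup\mathcal S_i$ \emph{cells}.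

\begin{lemma}\label{lem:cells}
Every cell $Z$ of $\mathcal P_i(m_0)\cup\mathcal S_i$ has a plane of $\mathcal S_i$ in its boundary.
\end{lemma}

\begin{proof}
The group generated by $\Gamma_i(m_0)$ and $\tau$ preserves $\mathcal P_i(m_0)$ and $\mathcal S_i$ (this is why both $\sigma_i$ and $\tau\sigma_i$ are used). It is transitive on the regions of $\mathcal P_i(m_0)$, since the two regions adjacent along $\gamma\Pi$ are exchanged by $\gamma\tau\gamma^{-1}$. By Lemma~\ref{lem:disjoint} the plane $\sigma_i^\perp$ lies in one of these regions, so each of them contains a plane of $\mathcal S_i$. Let $Z'\supset Z$ be such a region, and join a point of $Z$ to a plane of $\mathcal S_i$ in $Z'$ by a segment, which lies in $Z'$. The first plane of $\mathcal S_i$ that it meets lies in $\partial Z$.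
\end{proof}

\subsection{Gluing}\label{sec:gluing}

By Lemma~\ref{lem:disjoint} the stabilizer of $\Pi$ in $\Gamma_i(m)$ fixes $e_3$, so it is $\Gamma_0(m)\oplus1$, the same group for $i=1,2$. Realize both hyperbolic spaces with the form $q_0+y^2$, where $y=x_3$ for $i=1$ and $y=\sqrt{17}\,x_3$ for $i=2$. Then $\Pi=\{y=0\}$ for both, and the two rational structures agree on $\Pi$ but not off it. Let $\Omega_1,\Omega_2$ be regions of $\mathcal P_1(m)\cup\mathcal S_1$ and of $\mathcal P_2(m)\cup\mathcal S_2$ adjacent to $\Pi$ on opposite sides; there are two such choices. Let $\Delta_i=\operatorname{Stab}_{\Gamma_i(m)}(\Omega_i)$; it contains $\Gamma_0(m)$. By Lemma~\ref{lem:families}, applied to the closures of the regions, $Y_i=\Delta_i\backslash\overline\Omega_i$ is a compact oriented hyperbolic manifold with totally geodesic boundary, and $\Sigma=\Gamma_0(m)\backslash\Pi$ is one of its boundary components. Glue along $\Sigma$ by the identity: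
\[
Y=Y_1\cup_\Sigma Y_2 .
\]
This is a compact connected oriented hyperbolic manifold with totally geodesic boundary. The boundary is not empty: a cell $Z\subset\Omega_i$ has a plane of $\mathcal S_i$ in its boundary, this plane lies in $\partial\Omega_i$, and it is not in the orbit of $\Pi$.

To control planes in $Y$ we need its universal cover concretely. Recall that a simply connected hyperbolic manifold $X$ has a \emph{developing map} $X\to\mathbb H^3$, a local isometry unique up to isometries of $\mathbb H^3$, and that deck transformations correspond to isometries of $\mathbb H^3$, the \emph{holonomy}.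

\begin{lemma}\label{lem:dev}
Let $X$ be a connected, simply connected, complete manifold locally isometric to closed convex subsets of $\mathbb H^3$ with non-empty interior. Then the developing map is an isometric embedding onto a closed convex set.
\end{lemma}

\begin{proof}
$X$ is a complete locally compact length space, so any two points are joined by a minimizing path. In a convex chart such a path is a hyperbolic segment, so it develops to a local geodesic of $\mathbb H^3$, hence to a segment of the same length. So the developing map preserves distances; the image is convex, and closed by completeness.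
\end{proof}

\begin{proposition}\label{prop:glue}
There is a discrete group $\Gamma<G$ such that $M=\Gamma\backslash\mathbb H^3$ is rigid acylindrical with convex core $Y$, the hull $\mathcal C$ has a locally finite tiling by the $\Gamma$-translates of $\overline\Omega_1$ and $\overline\Omega_2$, and $\operatorname{Stab}_\Gamma(\Omega_i)=\Delta_i$. The boundary planes of $\mathcal C$ are the $\Gamma$-translates of the planes in $\partial\Omega_i\setminus\Delta_i\Pi$, $i=1,2$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:dev} identify the universal cover of $Y$ with a closed convex set $\tilde Y\subset\mathbb H^3$, and let $\Gamma<G$ be the holonomy group. It acts freely and properly discontinuously on $\tilde Y$ with quotient $Y$. It is discrete: if $\gamma_n\to1$, then $\gamma_np\to p$ for $p\in\tilde Y$, so $\gamma_n=1$ for large $n$. It is torsion-free: an element of finite order fixes a point of $\mathbb H^3$, hence the nearest point of $\tilde Y$.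

The lifts of $\Sigma$ are disjoint planes that cut $\tilde Y$ into convex tiles, the components of the preimages of $Y_1$ and $Y_2$. A tile over $Y_i$ is simply connected, so it is a universal cover of $Y_i$, as is $\overline\Omega_i$, and its $\Gamma$-stabilizer is the deck group. Normalize the developing map so that one tile is $\overline\Omega_1$ with its quotient map to $Y_1$; its stabilizer is then $\Delta_1$. Let $T_2$ be the tile adjacent to it along $\Pi$. Fix $b\in\Pi$ and let $g:\overline\Omega_2\to T_2$ be the isomorphism of covers of $Y_2$ with $gb=b$. Since the gluing map is the identity, both coverings restrict on $\Pi$ to the quotient map $\Pi\to\Sigma$, so $g$ is the identity on $\Pi$. It extends to an isometry of $\mathbb H^3$ that preserves the side of $\Pi$ opposite to $\Omega_1$. So $g=1$, $T_2=\overline\Omega_2$, and its stabilizer is $\Delta_2$. Every tile is a translate of one of these two, and the description of $\partial\tilde Y$ follows.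

It remains to show $\tilde Y=\operatorname{hull}(\Lambda)$. A geodesic with endpoints in $\Lambda$ is a limit of segments between orbit points in $\tilde Y$, so $\operatorname{hull}(\Lambda)\subset\tilde Y$. The planes in $\partial\tilde Y$ have cocompact stabilizers, so their circles lie in $\Lambda$ and they lie in the hull. Take any line through a point $p\in\tilde Y$. In each direction it either meets a plane of $\partial\tilde Y$ or stays in $\tilde Y$, and then it ends in $\Lambda$ because $Y$ is compact. So $p$ lies in the hull. Hence $\Gamma$ is convex cocompact with core $Y$, it is non-elementary since $\Lambda$ contains circles, and $M$ has infinite volume since the half-space beyond a boundary plane, modulo its stabilizer, embeds in $M$.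
\end{proof}

\subsection{A uniform bound on the critical exponent}

For a complete hyperbolic manifold let $\lambda_0$ be the infimum of the Rayleigh quotients $\int|\nabla f|^2/\int f^2$ over non-zero compactly supported Lipschitz functions. By Sullivan \cite{Sullivan}, $\lambda_0(M)=\delta(2-\delta)$ if $\delta\ge1$. So we need a lower bound for $\lambda_0(M)$ independent of $m$. Lower bounds for Rayleigh quotients without boundary conditions add up over a decomposition into pieces and pass to covers, so we cut $M$ into covers of finitely many pieces of level $m_0$, each of which has a funnel.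

A \emph{funnel} is the quotient of a closed half-space by a torsion-free group acting cocompactly on its boundary plane. It is $[0,\infty)\times S$ with metric $dr^2+\cosh^2r\,ds^2$ and volume $\cosh^2r\,dr\,dA$.

\begin{lemma}\label{lem:funnel}
For a Lipschitz function $f$ of bounded support on a funnel, with no condition at $r=0$, both $\int f^2$ and $\int_{\{0\}\times S}f^2\,dA$ are at most $\int|\nabla f|^2$.
\end{lemma}

\begin{proof}
On a ray put $\phi=f\cosh r$, so that $f_r\cosh r=\phi'-\phi\tanh r$. Integrate the cross term $-(\phi^2)'\tanh r$ by parts; the boundary term vanishes as $\tanh0=0$. Since $\cosh^{-2}r+\tanh^2r=1$,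
\[
\int_0^\infty f_r^2\cosh^2r\,dr=\int_0^\infty(\phi'^2+\phi^2)\,dr .
\]
The right side is at least $\int\phi^2dr=\int f^2\cosh^2r\,dr$, and at least $-\int2\phi\phi'\,dr=f(0)^2$. Integrate over $S$.
\end{proof}

\begin{proposition}\label{prop:gap}
There is $\delta_*\in[1,2)$, independent of $m$ and of the choice of $\Omega_1,\Omega_2$, with $\delta(\Gamma)\le\delta_*$.
\end{proposition}

\begin{proof}
For a cell $Z$ of $\mathcal P_i(m_0)\cup\mathcal S_i$ let $Z^+$ be the union of $\overline Z$ and the closed half-spaces beyond its boundary planes in $\mathcal S_i$, let $\Phi_Z=\operatorname{Stab}_{\Gamma_i(m_0)}(Z)$ and $\hat Z=\Phi_Z\backslash Z^+$. By Lemmas~\ref{lem:families} and~\ref{lem:cells}, $\hat Z$ is the compact connected manifold $\Phi_Z\backslash\overline Z$ with at least one funnel attached, and there are finitely many cells modulo $\Gamma_i(m_0)$.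

\emph{The pieces $\hat Z$.} Let $c_Z$ be the infimum of the Rayleigh quotients of compactly supported Lipschitz functions on $\hat Z$, with no boundary condition. Suppose $c_Z=0$ and take $f_n$ with $\|f_n\|_2=1$ and $\|\nabla f_n\|_2\to0$. By Lemma~\ref{lem:funnel}, $f_n\to0$ in $L^2$ of the funnels and in $L^2$ of their boundary surfaces. On the compact part, Rellich's theorem gives a subsequence converging in $L^2$, hence in $H^1$, to a function of norm $1$ with zero gradient, that is, a non-zero constant; by continuity of the trace, $f_n$ converges to this constant in $L^2$ of the same surfaces. This contradiction shows $c_Z>0$.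

\emph{Covers.} Let $\Theta\le\Phi_Z$ and let $f$ be Lipschitz with compact support on $\Theta\backslash Z^+$. On $\hat Z$ let $F$ be the square root of the sum of $f^2$ over the fiber. Then $F$ is Lipschitz with compact support and $\int F^2=\int f^2$. Where $F>0$ we have $F\nabla F=\sum f\nabla f$, so $|\nabla F|^2\le\sum|\nabla f|^2$ by Cauchy--Schwarz, and $\nabla F=0$ almost everywhere on $\{F=0\}$. Hence $\int|\nabla f|^2\ge c_Z\int f^2$.

\emph{Decomposition of $M$.} Each $\overline\Omega_i$ is tiled by closures of cells, and $\Delta_i\le\Gamma_i(m_0)$ permutes them. With Proposition~\ref{prop:glue}, $\mathcal C$ is tiled by the sets $\gamma\overline Z$, $\gamma\in\Gamma$, $Z\subset\Omega_i$. For such $Z$ a plane of $\mathcal S_i$ in $\partial Z$ lies in $\partial\Omega_i\setminus\Delta_i\Pi$, so it is a boundary plane of $\mathcal C$, adjacent to no other tile. Hence $\mathbb H^3$ is tiled by the sets $\gamma Z^+$ and the half-spaces beyond the remaining boundary planes, those coming from $\mathcal P_i(m)$. An element of $\Gamma$ preserving $Z^+$ preserves $Z^+\cap\mathcal C=\overline Z$, hence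 $\Omega_i$, so it lies in $\Delta_i\cap\Phi_Z$. Thus, up to null sets, $M$ is a disjoint union of sets $\Theta\backslash Z^+$ with $\Theta\le\Phi_Z$ and of funnels.

Let $c_0=\min(1,\min_Zc_Z)>0$, which depends only on $m_0$. Adding the inequalities gives $\lambda_0(M)\ge c_0$. If $\delta\ge1$, then $1-(\delta-1)^2=\delta(2-\delta)\ge c_0$. So in all cases $\delta\le\delta_*:=1+\sqrt{1-c_0}<2$.
\end{proof}

\subsection{Fuchsian subgroups with exponent near one}

Work with $q_1$. Let $v=e_1+e_3$, with $q_1(v)=2$, and $\tilde F=v^\perp$. This plane misses $\mathcal S_1$: for $\gamma\in\Gamma_1(m_0)$ the integers $\langle v,\gamma\sigma_1\rangle$ and $\langle v,\gamma\tau\sigma_1\rangle$ are $\equiv\pm2\pmod{100}$, while meeting requires absolute value at most $\sqrt2$. It crosses $\Pi$, as $\langle v,e_3\rangle=1<\sqrt2$. Let $\Phi=\operatorname{Stab}_{\Gamma_1(m_0)}(\tilde F)$. It fixes $v$, because $-v\not\equiv v\pmod{100}$; so it acts faithfully and preserving orientation on $\tilde F$, and cocompactly by (R1). Let $\Phi_m=\Phi\cap\Gamma_1(m)$, a normal subgroup of finite index, and $F_m=\Phi_m\backslash\tilde F$,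 a closed surface of area $A_m$.

Let $\mathcal W=\{w\in\mathbb Z^4:q_1(w)=1,\ \langle v,w\rangle=1\}$ and $\ell_w=w^\perp\cap\tilde F$; this is a $\Phi$-invariant family of geodesics, locally finite by (R3). If $w\in\Gamma_1(m)e_3$ and $w^\perp$ meets $\tilde F$, then $|\langle v,w\rangle|\le\sqrt2$ and $\langle v,w\rangle\equiv1\pmod m$, so $w\in\mathcal W$. Thus the planes of $\mathcal P_1(m)$ cut $\tilde F$ in the geodesics $\ell_w$, $w\in\mathcal W_m:=\mathcal W\cap\Gamma_1(m)e_3$, which are pairwise disjoint by Lemma~\ref{lem:disjoint}. By Lemma~\ref{lem:families} their image in $F_m$ is a finite union $\mathcal L_m$ of disjoint simple closed geodesics, non-empty because $e_3\in\mathcal W_m$. Let $|\mathcal L_m|$ be its length.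

\begin{lemma}\label{lem:sparse}
$|\mathcal L_m|/A_m\to0$ as $m\to\infty$ through multiples of $100$.
\end{lemma}

\begin{proof}
Let $C_0$ be a compact convex fundamental polygon of $\Phi$, and let $\mathcal W^0$ be the finite set of $u\in\mathcal W$ with $\ell_u\cap C_0\ne\emptyset$. The translates $\zeta C_0$, with $\zeta$ running over representatives of $\Phi/\Phi_m$, form a fundamental domain of $\Phi_m$, so $A_m=|\Phi/\Phi_m|\operatorname{area}(C_0)$. If $w\in\mathcal W_m$ and $\ell_w$ meets $\zeta C_0$, then $u=\zeta^{-1}w\in\mathcal W^0$ and $\zeta u\equiv e_3\pmod m$. Hence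
\[
|\mathcal L_m|\le\operatorname{diam}(C_0)\sum_{u\in\mathcal W^0}\#\{\zeta\in\Phi/\Phi_m:\zeta u\equiv e_3\bmod m\}\le\operatorname{diam}(C_0)\sum_{u\in\mathcal W^0}\frac{|\Phi/\Phi_m|}{\#(\Phi u\bmod m)},
\]
by the orbit--stabilizer formula for the action of $\Phi/\Phi_m$ on $(\mathbb Z/m)^4$. Each orbit $\Phi u$ is infinite: otherwise a subgroup of finite index, still cocompact on $\tilde F$, would preserve the geodesic $\ell_u$. Any $k$ distinct points of $\Phi u$ remain distinct modulo $m$ for large $m$, so $\#(\Phi u\bmod m)\to\infty$.
\end{proof}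

Cut $F_m$ along $\mathcal L_m$. The components have total boundary length $2|\mathcal L_m|$ and total area $A_m$, so some component $F^0$ has boundary length $b\le(2|\mathcal L_m|/A_m)\operatorname{area}(F^0)$. Write $F^0=\Gamma_D\backslash\overline D$, where $D$ is a component of $\tilde F\setminus\bigcup_{w\in\mathcal W_m}\ell_w$ and $\Gamma_D=\operatorname{Stab}_{\Phi_m}(D)$. The boundary of $F^0$ is non-empty, since $F_m$ is connected and $\mathcal L_m\ne\emptyset$. By Gauss--Bonnet $F^0$ has negative Euler characteristic, so $\Gamma_D$ is a non-elementary convex cocompact Fuchsian group, and $\Gamma_D\backslash\tilde F$ is $F^0$ with two-dimensional funnels $dr^2+\cosh^2r\,dx^2$ attached. The test function equal to $1$ on $F^0$ and to $\max(1-r,0)$ in the funnels gives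
\[
\lambda_0(\Gamma_D\backslash\tilde F)\le\frac{b\int_0^1\cosh r\,dr}{\operatorname{area}(F^0)}\le2\sinh(1)\,\frac{|\mathcal L_m|}{A_m}\longrightarrow0 .
\]
By the theorem of Elstrodt, Patterson and Sullivan, a hyperbolic surface with $\lambda_0<\frac14$ has $\delta>\frac12$ and $\lambda_0=\delta(1-\delta)$. So $\delta(\Gamma_D)\to1$. \emph{Fix $m$ and $D$ with}
\begin{equation}\label{eq:choice}
\delta(\Gamma_D)>\max(\tfrac12,\ \delta_*-1).
\end{equation}
This is possible precisely because $\delta_*<2$ does not depend on $m$.

We now move $D$ next to $\Pi$. Some boundary geodesic of $D$ is $\tilde F\cap\gamma\Pi$ with $\gamma\in\Gamma_1(m)$. Replace $D$ and $\Gamma_D$ by $\gamma^{-1}D$ and $\gamma^{-1}\Gamma_D\gamma$, and put $v'=\gamma^{-1}v$, $P_0=v'^\perp$; the families $\mathcal P_1(m)$ and $\mathcal S_1$ are unchanged. Now $\ell=P_0\cap\Pi$ is a boundary geodesic of $D$, and $q_1(v')=2$, $\langle v',e_3\rangle=\langle v,\gamma e_3\rangle=1$, that is,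
\begin{equation}\label{eq:vprime}
v'=(v_0',1),\qquad v_0'\in\mathbb Z^3,\qquad q_0(v_0')=1,\qquad\text{in particular }v_0'\ne0 .
\end{equation}
The set $D$ misses all planes of $\mathcal P_1(m)\cup\mathcal S_1$. Let $\Omega_1$ be the region containing $D$. It is adjacent to $\Pi$ since $\ell\subset\partial D$, and $\Gamma_D\le\Delta_1$. Let $\Omega_2$ be adjacent to $\Pi$ on the other side, and form $\Gamma$ and $M$ as in Section~\ref{sec:gluing}.

\subsection{The plane is not closed}

If $P_0$ were closed, its part in the second tile would have a non-elementary stabilizer made of matrices that are integral for $q_2$. Such a group determines the normal of $P_0$ by rational equations, while by \eqref{eq:vprime} this normal is irrational for $q_2$.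

\begin{proposition}\label{prop:notclosed}
The plane $P_0$ is not closed.
\end{proposition}

\begin{proof}
Suppose it is. By Lemmas~\ref{lem:closed} and~\ref{lem:families}, $\operatorname{Stab}_\Gamma(P_0)$ acts cocompactly on $P_0\cap\mathcal C$, and so does the subgroup $\Gamma_P$ of index at most $2$ that fixes $v'$. Apply Lemma~\ref{lem:families} again, to $\Gamma_P$, $X=P_0\cap\mathcal C$ and the tiles $\gamma\overline\Omega_2$, $\gamma\in\Gamma_P$: the group $\Theta=\Gamma_P\cap\Delta_2$ acts cocompactly on $D_2=P_0\cap\overline\Omega_2$.

Since $P_0$ crosses $\Pi$ along $\ell$, the closed convex set $D_2\subset P_0$ has non-empty interior. The other planes in $\partial\Omega_2$ are disjoint from $\Pi$, hence different from $P_0$, and disjoint from each other. So $\partial D_2$ consists of disjoint complete geodesics, one of which is $\ell$.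

The group $\Theta$ is discrete and torsion-free and acts faithfully on $P_0$, preserving orientation. It has no parabolic elements, since a parabolic moves some points arbitrarily little, while the displacement of non-trivial elements of the cocompact torsion-free group $\Gamma_2(m)$ is bounded below. So if $\Theta$ is elementary, it is trivial or generated by a hyperbolic element. If it is trivial, $D_2\supset\ell$ is compact, which is absurd. If it is cyclic with axis $\alpha$, then $D_2$ lies in a bounded neighborhood of $\alpha$, so every complete geodesic in $D_2$ equals $\alpha$. Then $\partial D_2=\ell$ and $D_2$ is a half-plane, which lies in no such neighborhood. Hence $\Theta$ is non-elementary.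

A non-zero vector of $v'^\perp\cong\mathbb R^{2,1}$ fixed by $\Theta$ would give a fixed point in $P_0$, a fixed point at infinity, or an invariant geodesic, according as it is timelike, null or spacelike; all are impossible. So the space of $\Theta$-fixed vectors in $\mathbb R^4$ is $\mathbb Rv'$. In the coordinates $(x_0,\dots,x_3)$ of $q_2$ we have $\Theta\le\Gamma_2(m)\subset\operatorname{GL}_4(\mathbb Z)$, so $\mathbb Rv'$ is the solution set of rational linear equations and contains a non-zero rational vector. But in these coordinates $v'=(v_0',1/\sqrt{17})$ with $0\ne v_0'\in\mathbb Z^3$, and no non-zero multiple of this vector is rational.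
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
The manifold $M$ is rigid acylindrical by Proposition~\ref{prop:glue}. The plane $P_0$ contains $D\subset\Omega_1\subset\operatorname{int}\mathcal C$, is not closed by Proposition~\ref{prop:notclosed}, and is preserved by $\Gamma_D\le\Delta_1\le\Gamma$. By Lemma~\ref{lem:sP}, \eqref{eq:choice} and Proposition~\ref{prop:gap},
\[
s_{P_0}\ge\delta(\Gamma_D)>\max(\tfrac12,\delta_*-1)\ge\max(\tfrac12,\delta(\Gamma)-1).
\]
So Theorem~\ref{thm:A} applies and yields exotic measures.
\end{proof}

\section{Quasi-invariance under the centralizer}\label{sec:C}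

We prove Theorem~\ref{thm:C}. If $\kappa=1$, averaging produces an $NK_0$-invariant measure, to which Roblin's theorem applies. The work is to exclude $\kappa\ne1$. In that case the powers of $v_{y_0}$ in one direction shrink $\mu$ exponentially, and a Borel--Cantelli argument confines the limit set, as seen from a typical frame, to one side of a logarithmic curve. The next lemma shows that this happens only for frames on translates of boundary planes.

\begin{lemma}\label{lem:log}
Let $g^+\in\Lambda$, and suppose there are $C>0$ and a sign $\epsilon=\pm1$ with $\epsilon\operatorname{Im}z\ge-C\log(2+|\operatorname{Re}z|)$ for all finite $z\in g^{-1}\Lambda$. Then $gv_y\mathbb H^2$ is a boundary plane for some $y\in\mathbb R$.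
\end{lemma}

\begin{proof}
Let $\mathcal H=\{z\in\mathbb C:\epsilon\operatorname{Im}z<0\}$. By \eqref{eq:forward} the set $\{[g]a_s:s\ge0\}$ is relatively compact.

\emph{Limit frames.} Let $\gamma_nga_{s_n}\to g'$ with $\gamma_n\in\Gamma$, $s_n\to\infty$. Then $e^{-s_n}g^{-1}\Lambda=(\gamma_nga_{s_n})^{-1}\Lambda\to g'^{-1}\Lambda$ in the Hausdorff topology of closed subsets of $\hat{\mathbb C}$. So $\infty\in g'^{-1}\Lambda$, and $0\in g'^{-1}\Lambda$ because $e^{-s_n}z_0\to0$ for a finite $z_0\in g^{-1}\Lambda$. A finite $w\in g'^{-1}\Lambda$ is a limit of $e^{-s_n}z_n$ with $z_n\in g^{-1}\Lambda$ and $|z_n|=O(e^{s_n})$; then $\epsilon\operatorname{Im}z_n\ge-O(s_n+1)$, so $\epsilon\operatorname{Im}w\ge0$. Hence $\mathcal H$ lies in a component $\mathcal B$ of $\hat{\mathbb C}\setminus g'^{-1}\Lambda$, a round disk. If $\mathcal B\ne\mathcal H$, the two boundary circles share at most one point, so $\mathcal B$ contains all but at most one point of $\hat{\mathbb R}$, against $0,\infty\notin\mathcal B$. So $\mathcal B=\mathcal H$, and $g'\mathbb H^2$ is a boundary plane by Section~\ref{sec:core}.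

\emph{A single plane.} The function $[g]\mapsto\min_QD_Q(g)$, the minimum over boundary planes, is continuous, since $D_Q(g)\ge\sinh d(\pi(g),Q)$ and the family is locally finite. It vanishes at all limit frames, so $\min_QD_Q(ga_s)\to0$ as $s\to\infty$. Put $p_s=\pi(ga_s)$, note $n_{ga_s}=n_g$, and let $\epsilon_0<\min(1,\sinh d_0)$. If $\|n_Q\mp n_g\|_{p_s}<\epsilon_0$, then $d(p_s,Q)<d_0$, so $Q$ is determined by $s$ (Lemma~\ref{lem:d0}); so is the sign, as $\|2n_g\|_{p_s}=2>2\epsilon_0$. The open sets $\{s:\|n_Q\mp n_g\|_{p_s}<\epsilon_0\}$ are therefore disjoint for different pairs $(Q,\pm)$ and cover a half-line $[s_1,\infty)$. By connectedness one pair serves for all $s\ge s_1$; choosing the normal $n_Q$ suitably, $X=n_Q-n_g$ satisfies $\|X\|_{p_s}\to0$.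

\emph{Solving for $y$.} Let $\xi=g\xi_\infty$, $\xi'=g\xi_0$ and write $X=\alpha\xi+\alpha'\xi'+X_\perp$ with $X_\perp$ orthogonal to $\xi,\xi'$, where the form is positive definite. By \eqref{eq:null}, $\langle X,X\rangle=-2\alpha\alpha'+\langle X_\perp,X_\perp\rangle$ and $2\langle X,p_s\rangle^2=(\alpha e^{-s}+\alpha'e^s)^2$, so
\[
\|X\|_{p_s}^2=\alpha^2e^{-2s}+\alpha'^2e^{2s}+\langle X_\perp,X_\perp\rangle .
\]
Hence $\alpha'=0$, $X_\perp=0$ and $n_Q=n_g+\alpha\xi$. By \eqref{eq:vy}, $n_{gv_y}=n_g+\sqrt2y\,\xi$, so $y=\alpha/\sqrt2$ works.
\end{proof}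

\begin{lemma}\label{lem:family}
Let $(\lambda_\omega)_{\omega\in J}$, $J\subset\mathbb R$ a compact interval, be a vaguely continuous family of locally finite $U$-invariant measures with $\int_J\lambda_\omega\,d\omega=c\,m^{\mathrm{BR}}$. Then $\lambda_\omega$ is a multiple of $m^{\mathrm{BR}}$ for almost every $\omega$.
\end{lemma}

\begin{proof}
For Borel $J'\subset J$ the measure $\int_{J'}\lambda_\omega\,d\omega\le c\,m^{\mathrm{BR}}$ is $U$-invariant, so it equals $c_{J'}m^{\mathrm{BR}}$ by Lemma~\ref{lem:ergodic}. The map $J'\mapsto c_{J'}$ is a finite measure, absolutely continuous with respect to $d\omega$, with density $\phi$, say. For $f\in C_c$ we get $\int_{J'}\lambda_\omega(f)\,d\omega=\int_{J'}\phi\,d\omega\cdot m^{\mathrm{BR}}(f)$ for all $J'$, so $\lambda_\omega(f)=\phi(\omega)m^{\mathrm{BR}}(f)$ for almost every $\omega$. Let $f$ run over a countable set of test functions that determines locally finite measures.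
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Let $v=v_{y_0}$. Replacing $(y_0,\kappa)$ by $(-y_0,\kappa^{-1})$ if necessary, assume $\kappa\ge1$. We have $\mu(Ev^{-n})=\kappa^n\mu(E)$ for $n\in\mathbb Z$ and Borel $E$.

\emph{Step 1: $\kappa=1$.} Suppose $\kappa>1$. The set $\operatorname{RF}M$ is a closed subset of $B_0$, so $B=\operatorname{RF}M\cdot\{v_y:|y|\le|y_0|\}$ and $B'=B\{u_t:-1\le t\le0\}$ are compact. If $xu_tv^n\in B$ with $t\in[l,l+1]$, $l\in\mathbb Z$, then $x\in B'v^{-n}u_{-l}$, a set of measure $\kappa^n\mu(B')$. Choose integers $h_k=O(k+1)$ with $\kappa^{-h_k}\le4^{-k}$. The set of $x$ with $xu_tv^n\in B$ for some $|t|\le2^k$ and $n\le-h_k$ lies in a set of measure at most $2^{k+1}\mu(B')\sum_{n\le-h_k}\kappa^n=O(2^{-k})$. By the Borel--Cantelli lemma, for $\mu$-almost every $x=[g]\in\operatorname{RF}_+M$ there is $k_0$ such that no such pair $(t,n)$ exists for $k\ge k_0$.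

Fix such an $x$ and let $z\in g^{-1}\Lambda$ be finite. Since $(gu_z)^-=g(z)$ and $(gu_z)^+=g^+$, we have $xu_z\in\operatorname{RF}M$. Write $\operatorname{Im}z=ny_0+y'$ with $|y'|\le|y_0|$; then $xu_{\operatorname{Re}z}v^n=xu_zv_{-y'}\in B$. If $k\ge k_0$ and $|\operatorname{Re}z|\le2^k$, then $n>-h_k$, so $\operatorname{sgn}(y_0)\operatorname{Im}z\ge-(h_k+1)|y_0|$. Taking the least such $k$ gives the hypothesis of Lemma~\ref{lem:log}.

Let $\mathfrak B\subset\Gamma\backslash G$ be the set of frames whose plane is a boundary plane; it is $H$-invariant, and closed by local finiteness. We have shown that for $\mu$-almost every $x$ there is $y=y(x)$ with $xv_y\in\mathfrak B$. This number is unique whenever it exists: the circles of all the planes $gv_y\mathbb H^2$ contain $g^+$, the circles of distinct boundary planes are disjoint by Lemma~\ref{lem:d0}, and the planes $gv_y\mathbb H^2$ are distinct for distinct $y$ by \eqref{eq:vy}. The graph $\{(x,y):xv_y\in\mathfrak B\}$ is closed in a $\sigma$-compact space, so preimages of closed sets under $y(\cdot)$ are $\sigma$-compact and $y(\cdot)$ is Borel. It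 is $U$-invariant, since $U$ commutes with $v_y$ and preserves $\mathfrak B$. By ergodicity $\mu$ is carried by a level set $\{y(\cdot)=y_*\}$. But $y(xv)=y(x)-y_0$, so $v_*\mu=\kappa\mu$ is carried by the disjoint set $\{y(\cdot)=y_*-y_0\}$, and $\mu=0$, a contradiction.

\emph{Step 2: the case $\kappa=1$.} The family $(v_y)_*\mu$ is periodic in $y$ with period $|y_0|$, so $\hat\mu=\int_0^{|y_0|}(v_y)_*\mu\,dy$ is a locally finite $N$-invariant measure on $\operatorname{RF}_+M$. The compact group $K_0$ normalizes $N$ and preserves $g^\pm$, so each $k_*\hat\mu$, $k\in K_0$, is $N$-invariant, and $\int_{K_0}k_*\hat\mu\,dk$ is a locally finite $NK_0$-invariant measure on $\operatorname{RF}_+M$. By Roblin \cite{Roblin}, if $\Gamma$ is non-elementary and convex cocompact with non-arithmetic length spectrum (the translation lengths lie in no discrete subgroup of $\mathbb R$), which holds as $\Gamma$ is Zariski dense, then every such measure is a multiple of $m^{\mathrm{BR}}$. By Lemma~\ref{lem:family}, with $K_0$ parametrized by the angle, $k_*\hat\mu$ is a multiple of $m^{\mathrm{BR}}$ for some $k$; as $m^{\mathrm{BR}}$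 is $K_0$-invariant by \eqref{eq:BR}, so is $\hat\mu$. By Lemma~\ref{lem:family} again, $(v_y)_*\mu$ is a multiple of $m^{\mathrm{BR}}$ for some $y$; as $m^{\mathrm{BR}}$ is $N$-invariant, so is $\mu$.

\emph{The consequence.} Let $\mu$ be exotic. Each $(v_y)_*\mu$ is locally finite and $U$-ergodic on $\operatorname{RF}_+M$, and it is exotic because translation by $v_{-y}$ fixes $m^{\mathrm{BR}}$ and permutes the measures $v_*m^{\mathrm{BR}}_{xH}$, $v\in N$. By Lemma~\ref{lem:ergodic}, $(v_y)_*\mu$ and $(v_{y'})_*\mu$ are mutually singular or proportional. If they were proportional with $y\ne y'$, then $(v_{y-y'})_*\mu=\kappa\mu$ for some $\kappa>0$, and $\mu$ would be a multiple of $m^{\mathrm{BR}}$ by the first part.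
\end{proof}

\begin{thebibliography}{9}

\bibitem{Oh}
Hee Oh, \emph{Dynamics for discrete subgroups of $\operatorname{SL}_2(\mathbb C)$}, arXiv:1909.02922 (2019).

\bibitem{Roblin}
Roblin, M\'em. Soc. Math. France \textbf{95} (2003).

\bibitem{Sullivan}
Sullivan, J. Differential Geom. \textbf{25} (1987).

\end{thebibliography}
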